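\title{Generic finite-time blowup for area-preserving curvature flows of curves with rotation number at least two}

\begin{abstract}
We consider the area-preserving curvature flows $\partial_t\gamma=(-1)^m\partial_s^{2m}(k-\bar k)\nu$, $m\ge0$, of immersed closed planar curves; they include the area-preserving curve shortening flow and the surface diffusion flow. We prove that every smooth immersed closed curve of rotation number $N\ge2$ has arbitrarily small smooth perturbations whose solutions exist only for a finite time, and that the initial curves with a global solution form a nowhere dense set. In a constant-speed gauge and a rescaled time the normalized curvature solves an autonomous semilinear parabolic equation. Global solutions converge to the $N$-fold circle, which is linearly unstable. Analyticity in time shows that the linearized semiflow has dense range, so the data can be perturbed into an unstable cone, and this is incompatible with global existence.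
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The flows}
Let $\mathbb{S}^1=\mathbb{R}/\mathbb{Z}$ and identify $\mathbb{R}^2$ with $\mathbb{C}$. An \emph{immersed closed curve} is a smooth map $\gamma:\mathbb{S}^1\to\mathbb{C}$, $y\mapsto\gamma(y)$, with $\gamma_y\neq0$ everywhere. We write $ds=|\gamma_y|\,dy$ and $\partial_s=|\gamma_y|^{-1}\partial_y$. The unit normal is $\nu=i\gamma_s$ and the signed curvature $k$ is defined by $\gamma_{ss}=k\nu$, so that a counterclockwise circle has positive curvature and inward normal. The length, the signed area and the rotation number of $\gamma$ are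
\[
L=\int ds,\qquad A=\frac12\,\mathrm{Im}\int_0^1\bar\gamma\,\gamma_y\,dy,\qquad N=\frac1{2\pi}\int k\,ds\in\mathbb{Z},
\]
and $\bar k=2\pi N/L$ is the average of $k$ with respect to arclength. The number $A$ counts each region of the plane as often as the curve winds around it, and $N$ counts the turns of the tangent.

Fix an integer $m\ge0$. A smooth family $\gamma:\mathbb{S}^1\times[0,T)\to\mathbb{C}$ of immersed closed curves is an \emph{$m$-th area-preserving curvature flow} if
\begin{equation}\label{eq:flow}
\partial_t\gamma=V\nu,\qquad V=(-1)^m\partial_s^{2m}(k-\bar k).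
\end{equation}
The case $m=0$ is Gage's area-preserving curve shortening flow, and $m=1$ is the surface diffusion flow $\partial_t\gamma=-k_{ss}\nu$. We use one property of \eqref{eq:flow} without proof: for every immersed closed curve $\gamma_0$ there is a unique smooth solution with $\gamma(\cdot,0)=\gamma_0$ on a maximal interval $[0,T)$, $T\in(0,\infty]$; it is smooth up to $t=0$, and its rotation number does not change. The solution, and its initial curve, are called \emph{immortal} if $T=\infty$; the solution \emph{blows up in finite time} if $T<\infty$.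

\subsection*{What to expect}
Along \eqref{eq:flow} the area $A$ is constant and the length $L$ decreases, strictly unless $k$ is constant (Section~\ref{sec:equation}). For $N\ge1$ a closed curve with constant curvature is a circle traversed $N$ times, and it satisfies $L^2=4\pi NA$. So the flow shortens the curve at fixed area, and its only rest points are the $N$-fold circles. Whether a typical solution can settle at such a rest point should depend on whether the $N$-fold circle minimizes length among nearby curves with the same area. This can be tested by hand.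

\begin{example}\label{ex:support}
Let $N,j\ge1$ be integers, let $\eta\in\mathbb{R}$ be small, and put
\[
h(\theta)=1+\eta\cos(j\theta/N),\qquad \gamma_{\eta}(y)=\big(h(\theta)+ih'(\theta)\big)e^{i\theta},\qquad\theta=2\pi Ny .
\]
Then $\partial_\theta\gamma_\eta=i(h+h'')e^{i\theta}$ with $h+h''>0$, so $\gamma_\eta$ is an immersed closed curve of rotation number $N$, and it tends in $C^\infty$ to the $N$-fold unit circle as $\eta\to0$. Integrating over $0\le\theta\le2\pi N$,
\[
L=\int(h+h'')\,d\theta=2\pi N,\qquad A=\frac12\int h(h+h'')\,d\theta=\frac12\int(h^2-h'^2)\,d\theta=\pi N+\frac{\pi N\eta^2}{2}\Big(1-\frac{j^2}{N^2}\Big),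
\]
and therefore
\begin{equation}\label{eq:support}
4\pi NA-L^2=2\pi^2\eta^2(N^2-j^2).
\end{equation}
For $j>N$ the curve is longer than the $N$-fold circle with the same area, for $j=N$ it is a translate of the circle, and for $0<j<N$ it is shorter. In the smallest case $N=2$, $j=1$, the radius of curvature is $h+h''=1+\frac34\eta\cos(\theta/2)$: one loop of the double circle has grown and the other has shrunk.
\end{example}

For $N=1$ there is no integer $j$ with $0<j<N$, in agreement with the isoperimetric inequality. For $N\ge2$ the $N$-fold circle is a saddle point of the length at fixed area. One expects a length-decreasing flow to reach a saddle only from exceptional data; and if a global solution has nowhere else to go, then all other data must blow up. This is the content of the following conjecture, which is taken from Miura \cite{Miura}: \emph{for $m\ge0$ and rotation number $N\ge2$, generic initial data lead to solutions of \eqref{eq:flow} that blow up in finite time.} Here ``generic'' is understood as follows: every immersed closed curve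 of rotation number $N$ has arbitrarily small smooth perturbations whose solutions blow up in finite time.

\subsection*{Results}
We give $C^\infty(\mathbb{S}^1;\mathbb{R}^2)$ the metrizable topology of uniform convergence of all derivatives, and let $\mathcal{C}_N$ be the set of immersed curves of rotation number $N$. It is open, because being immersed is an open condition and the integer $N$ depends continuously on the curve. The conjecture is true.

\begin{theorem}\label{thm:A}
Let $m\ge0$ and $N\ge2$, let $\gamma_0$ be a smooth immersed closed curve of rotation number $N$, and let $U$ be a neighborhood of $\gamma_0$ in $C^\infty(\mathbb{S}^1;\mathbb{R}^2)$. Then $U$ contains a smooth immersed closed curve whose solution to \eqref{eq:flow} has $T<\infty$.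
\end{theorem}

\begin{theorem}\label{thm:B}
Let $m\ge0$ and $N\ge2$. The set of immortal curves is nowhere dense in $\mathcal{C}_N$. Hence the curves whose solutions blow up in finite time contain an open dense subset of $\mathcal{C}_N$.
\end{theorem}

Section~\ref{sec:reduction} replaces the geometric flow by a semilinear equation for the normalized curvature. Section~\ref{sec:immortal} shows that immortal solutions approach the $N$-fold circle in an integral sense and explains the proof of Theorem~\ref{thm:A} on the linearized equation. The three ingredients of the nonlinear proof are established in Sections~\ref{sec:semiflow}--\ref{sec:dense} and combined in Section~\ref{sec:proofA}. Section~\ref{sec:proofB} proves Theorem~\ref{thm:B}. Throughout, $m\ge0$ and $N\ge1$ are fixed; the hypothesis $N\ge2$ is stated where it is needed.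

\section{Reduction to a semilinear equation}\label{sec:reduction}

Equation \eqref{eq:flow} is quasilinear, its rest points come in families (rigid motions, scalings, reparametrizations of the circle), and its unknown is a map. All three inconveniences disappear if the curve is described by the scale-invariant curvature $Lk$ as a function of normalized arclength. The price is a constraint: not every function is the curvature of a closed curve.

\subsection{Function spaces}
For a function or distribution $g$ on $\mathbb{S}^1$ let $g_j=\int_0^1g\,e^{-2\pi ijx}dx$. For $r\in\mathbb{R}$ put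
\[
\|g\|_r^2=\sum_{j\ne0}(2\pi|j|)^{2r}|g_j|^2 .
\]
Let $H^r$ be the real Sobolev space with norm $(|g_0|^2+\|g\|_r^2)^{1/2}$, and $H^r_0$ its subspace $\{g_0=0\}$ with norm $\|\cdot\|_r$. These norms increase with $r$, and $\|p\|_m^2=\int_0^1|\partial_x^mp|^2dx$ for $p\in H^m_0$. The two main spaces are
\[
Y=H^m_0,\qquad X=H^{-m-1}_0 .
\]
Let $\partial_x^{-1}g$ be the mean-zero primitive of $g-g_0$, that is, $(\partial_x^{-1}g)_j=g_j/(2\pi ij)$ for $j\neq0$. Then $\|\partial_x^{-1}g\|_{r+1}=\|g\|_r$. If $g\in L^1$ is real, then $\partial_x^{-1}g$ is continuous with mean zero, so it has a zero, and $\|\partial_x^{-1}g\|_\infty\le\|g-g_0\|_{L^1}$. Capital letters denote primitives: $P=\partial_x^{-1}p$, $Q=\partial_x^{-1}q$. For $p\in H^0_0$,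
\begin{equation}\label{eq:primitive}
\|P\|_\infty\le\|p\|_0,\qquad\|P\|_0\le\|p\|_0/2\pi .
\end{equation}

\subsection{Curvature profiles, closedness and area}

\begin{definition}\label{def:profile}
Let $\gamma\in\mathcal{C}_N$ and $c\in\mathbb{R}$. The map $\phi(y)=c+L^{-1}\int_0^y|\gamma_y|\,dy'$ satisfies $\phi_y>0$ and $\phi(y+1)=\phi(y)+1$, so it is a diffeomorphism of $\mathbb{S}^1$. The \emph{profile of $\gamma$ with phase $c$} is the smooth function $p$ on $\mathbb{S}^1$ defined by $p(\phi(y))=Lk(y)-2\pi N$.
\end{definition}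

Since $dx=ds/L$ for $x=\phi(y)$, the profile has mean zero. It vanishes identically exactly for the $N$-fold circles, and a change of phase translates it. To recover the curve, note that $\Gamma=\gamma\circ\phi^{-1}$ has constant speed $L$ and that its tangent angle has $x$-derivative $Lk=2\pi N+p$. Hence, for some $\theta_0\in\mathbb{R}$,
\begin{equation}\label{eq:curve}
\Gamma(x)=\Gamma(0)+Le^{i\theta_0}\int_0^xe^{i(2\pi Nx'+P(x'))}\,dx' .
\end{equation}
This suggests the following definitions. For $p\in H^0_0$ let $b_n=b_n(p)$, $n\in\mathbb{Z}$, be the Fourier coefficients of the unit tangent $e^{i(2\pi Nx+P)}$, so that $\sum_n|b_n|^2=1$, and put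
\[
G(p)=b_0=\int_0^1e^{i(2\pi Nx+P(x))}dx,\qquad M=\{p\in Y:\ G(p)=0\},\qquad a(p)=\sum_{n\ne0}\frac{|b_n|^2}{4\pi n}.
\]
The map $p\mapsto P$ is linear and bounded from $H^0_0$ to the Banach algebra $C^0(\mathbb{S}^1)$, in which the exponential series converges. So $G:H^0_0\to\mathbb{C}$ is real-analytic, with
\begin{equation}\label{eq:Gprime}
G'(p)q=i\int_0^1e^{i(2\pi Nx+P)}Q\,dx .
\end{equation}

\begin{lemma}\label{lem:area}
The function $a$ is continuous on $H^0_0$ and $|a|\le1/4\pi$. For $p\in M$,
\begin{equation}\label{eq:area}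
|4\pi Na(p)-1|\le\frac{N+1}{4\pi^2}\|p\|_0^2 .
\end{equation}
If $p$ is a profile of a curve in $\mathcal{C}_N$ with length $L$ and area $A$, then $p\in M$ and $a(p)=A/L^2$.
\end{lemma}

\begin{proof}
The map $p\mapsto e^{i(2\pi Nx+P)}$ is Lipschitz from $H^0_0$ to the unit sphere of $L^2$, and $a$ is a quadratic form on $L^2$ of norm $1/4\pi$ evaluated at this function. If $p\in M$, then $b_0=0$, so $\sum_{n\neq0}|b_n|^2=1$ and
\[
|4\pi Na(p)-1|=\Big|\sum_{n\ne0}|b_n|^2\Big(\frac Nn-1\Big)\Big|\le(N+1)\sum_{n\ne N}|b_n|^2 .
\]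
For $n\neq N$ the number $b_n$ is the coefficient of index $n-N\neq0$ of $e^{iP}$, which is also that of $e^{iP}-1$. So the last sum is at most $\|e^{iP}-1\|_{L^2}^2\le\|P\|_0^2$, and \eqref{eq:primitive} gives \eqref{eq:area}. For a profile, $\Gamma(1)=\Gamma(0)$ in \eqref{eq:curve} says $G(p)=0$. The coefficients of index $n\neq0$ of $\Gamma'$ and $\Gamma$ are $Le^{i\theta_0}b_n$ and $Le^{i\theta_0}b_n/(2\pi in)$, so Parseval's identity gives
$A=\frac12\mathrm{Im}\int_0^1\bar\Gamma\,\Gamma'dx=\frac12L^2\,\mathrm{Im}\sum_{n\neq0}i|b_n|^2/(2\pi n)=L^2a(p)$.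
\end{proof}

Perturbations of a closed curve must keep it closed, so we need the tangent spaces of $M$. For $p\in M$ put $T_pM=\ker G'(p)\subset Y$.

\begin{lemma}\label{lem:tangent}
For every $p\in Y$ there are $q_1,q_2\in C^\infty\cap Y$ with $G'(p)q_1=1$ and $G'(p)q_2=i$. For $p\in M$ the closed subspace $T_pM\subset Y$ has real codimension exactly $2$, and $C^\infty\cap T_pM$ is dense in $T_pM$.
\end{lemma}

\begin{proof}
Let $\Theta=2\pi Nx+P$. If $G'(p)(C^\infty\cap Y)$ were a proper real subspace of $\mathbb{C}$, it would lie in a line, and by \eqref{eq:Gprime} there would be $\theta_1\in\mathbb{R}$ with $\int_0^1\cos(\theta_1+\Theta)\,Q\,dx=0$ for all smooth $Q$ of mean zero. Then $\cos(\theta_1+\Theta)$ would be constant. This is impossible, since $\Theta$ is continuous and $\Theta(1)-\Theta(0)=2\pi N\ge2\pi$. So $G'(p)$ is onto $\mathbb{C}$, and its kernel has codimension $2$. Given $q\in T_pM$, take smooth $q^n\to q$ in $Y$. Then $z_n=G'(p)q^n\to0$, and $q^n-(\mathrm{Re}\,z_n)q_1-(\mathrm{Im}\,z_n)q_2$ is smooth, lies in $T_pM$ and tends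 to $q$.
\end{proof}

At the circle, \eqref{eq:Gprime} gives $G'(0)q=iQ_{-N}$, that is,
\begin{equation}\label{eq:G0}
G'(0)q=-\frac{q_{-N}}{2\pi N},\qquad T_0M=\{q\in Y:\ q_N=q_{-N}=0\},
\end{equation}
because $q_N=\overline{q_{-N}}$ for real $q$. To first order, the closing condition removes the modes $\pm N$.

Every smooth tangent vector of $M$ comes from a smooth perturbation of the parametrized curve.

\begin{lemma}\label{lem:realize}
Let $p_*$ be the profile of $\gamma_*\in\mathcal{C}_N$ with phase $c$, and let $q\in C^\infty\cap T_{p_*}M$. For small $|\eta|$ there are curves $\gamma^\eta\in\mathcal{C}_N$ with $\gamma^\eta\to\gamma_*$ in $C^\infty$ as $\eta\to0$, whose profiles $p^\eta$ with phase $c$ satisfy $p^\eta=p_*+\eta q+o(\eta)$ in $Y$.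
\end{lemma}

\begin{proof}
Take $q_1,q_2$ from Lemma~\ref{lem:tangent} at $p_*$. The smooth map $(\eta,a_1,a_2)\mapsto G(p_*+\eta q+a_1q_1+a_2q_2)$ from $\mathbb{R}^3$ to $\mathbb{C}$ vanishes at the origin. There its derivative in $(a_1,a_2)$ is the isomorphism $(a_1,a_2)\mapsto a_1+ia_2$, and its derivative in $\eta$ is $G'(p_*)q=0$. The implicit function theorem gives $a_1(\eta),a_2(\eta)=o(\eta)$ with
$p^\eta:=p_*+\eta q+a_1(\eta)q_1+a_2(\eta)q_2\in M$, and $p^\eta\to p_*$ in $C^\infty$. Write $\gamma_*=\Gamma\circ\phi$ as in \eqref{eq:curve}, let $\Gamma^\eta$ be the right side of \eqref{eq:curve} with the same $\Gamma(0),L,\theta_0$ and with $P$ replaced by $P^\eta=\partial_x^{-1}p^\eta$, and put $\gamma^\eta=\Gamma^\eta\circ\phi$. The curve $\Gamma^\eta$ is closed because $G(p^\eta)=0$; it has constant speed $L$, and its tangent angle has derivative $2\pi N+p^\eta$. So $\gamma^\eta\in\mathcal{C}_N$, and $\gamma^\eta\to\gamma_*$ in $C^\infty$. Since $|\gamma^\eta_y|=L\phi_y$ and $\phi(0)=c$, the map of Definition~\ref{def:profile} for $\gamma^\eta$ and the phase $c$ is again $\phi$, and the profile is $p^\eta$.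
\end{proof}

\subsection{The equation for the profile}\label{sec:equation}

Let $\gamma$ solve \eqref{eq:flow} with rotation number $N$. Write $\gamma_y=|\gamma_y|e^{i\theta}$, so that $\nu=ie^{i\theta}$, $k=\theta_y/|\gamma_y|$ and $\nu_y=-k|\gamma_y|e^{i\theta}$. Comparing tangential and normal parts in
\[
(\partial_t|\gamma_y|)\,e^{i\theta}+|\gamma_y|\theta_t\,\nu=\gamma_{yt}=(V\nu)_y=V_y\nu-kV|\gamma_y|e^{i\theta}
\]
gives $\partial_t|\gamma_y|=-kV|\gamma_y|$ and $\theta_t=V_s$, and then $k_t=V_{ss}+k^2V$. We have $\int V\,ds=0$: for $m=0$ by the choice of $\bar k$, for $m\ge1$ because $V$ is a derivative. Hence, integrating by parts,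
\begin{equation}\label{eq:LA}
L_t=-\int kV\,ds=-\int|\partial_s^m(k-\bar k)|^2ds,\qquad A_t=\mathrm{Im}\int_0^1\bar\gamma_t\gamma_y\,dy=-\int V\,ds=0 .
\end{equation}

We follow the profile of $\gamma(\cdot,t)$ with a phase $c(t)$ still to be chosen. Let $\phi(y,t)=c(t)+L^{-1}\int_0^y|\gamma_y|\,dy'$ and define the drift $\omega$ by $\phi_t(y,t)=-\omega(\phi(y,t),t)$. From $\phi_y=|\gamma_y|/L$ we get $\phi_{yt}=-(kV+L_t/L)\phi_y$, and therefore, in the variable $x=\phi$,
\[
\omega_x=kV-\int_0^1kV\,dx .
\]
This determines $\omega$ up to a function of $t$, which the phase fixes. If $\omega^0$ is the drift for $c\equiv0$, then $\omega(x,t)=\omega^0(x-c,t)-c'$. We choose $c'(t)=\int_0^1\omega^0(x,t)\,dx$, with $c(0)$ arbitrary; then $\omega$ has mean zero, so $\omega=\partial_x^{-1}(kV)$. We normalize the mean of the drift and not its value at a point because the normalization has to make sense when $p$ is only in $Y$; for $m\ge1$ the drift is then only in $H^{1-m}$ and has no point values.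

\begin{proposition}\label{prop:reduction}
Let $\gamma$ be the solution of \eqref{eq:flow} on $[0,T)$ with $\gamma_0\in\mathcal{C}_N$, fix $c(0)\in\mathbb{R}$, let $c(t)$ be as above, and put $\tau(t)=\int_0^tL^{-2m-2}dt'$ and $\tau_T=\lim_{t\to T}\tau(t)\in(0,\infty]$. Let $p(\tau)$ be the profile of $\gamma(\cdot,t)$ with phase $c(t)$, where $\tau=\tau(t)$. Then $p$ is smooth on $\mathbb{S}^1\times[0,\tau_T)$, $p(\tau)\in M$, $a(p(\tau))=A/L^2$, and
\begin{equation}\label{eq:p}
p_\tau=-Bp+f(p),\qquad B=(-1)^{m+1}\partial_x^{2m+2},\qquad f(p)=\partial_x\big(\kappa\,\partial_x^{-1}(\kappa v)\big),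
\end{equation}
where $\kappa=2\pi N+p$ and $v=(-1)^m\partial_x^{2m}p$. Moreover
\begin{equation}\label{eq:L}
L_\tau=-L\|p\|_Y^2,\qquad\frac{d}{dt}L^{2m+2}=-(2m+2)\|p\|_Y^2 .
\end{equation}
\end{proposition}

We call $p(\tau)$ the \emph{reduction} of $\gamma$ with initial phase $c(0)$.

\begin{proof}
The functions $\phi$, $\omega^0$, $c$, $\tau$ are smooth up to $t=0$ because $\gamma$ is, and the statements on $M$ and $a$ are in Lemma~\ref{lem:area}. By definition $\kappa(\phi(y,t),t)=Lk(y,t)$. With $\partial_s=L^{-1}\partial_x$ and $k-\bar k=p/L$ we have $V=L^{-2m-1}v$, $kV=L^{-2m-2}\kappa v$ and $\omega=L^{-2m-2}w$, where $w=\partial_x^{-1}(\kappa v)$. Also $L_t=-L\int_0^1kV\,dx=-L^{-2m-1}\int_0^1\kappa v\,dx$. Differentiating the definition of $\kappa$ in $t$,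
\[
\kappa_t-\omega\kappa_x=L_tk+L(V_{ss}+k^2V)=L^{-2m-2}\Big(v_{xx}+\kappa^2v-\kappa\int_0^1\kappa v\,dx\Big)=L^{-2m-2}(v_{xx}+\kappa w_x).
\]
Thus $\kappa_t=L^{-2m-2}(v_{xx}+(\kappa w)_x)$, which is \eqref{eq:p} since $v_{xx}=-Bp$ and $d\tau=L^{-2m-2}dt$. Finally $\int_0^1\kappa v\,dx=\int_0^1pv\,dx=\|p\|_Y^2$, so $L_t=-L^{-2m-1}\|p\|_Y^2$, which gives both identities in \eqref{eq:L}.
\end{proof}

Equation \eqref{eq:p} is autonomous, the length does not appear in it, its leading part $B$ is the Fourier multiplier $(2\pi j)^{2m+2}$, and $f$ is a polynomial in $p$. All $N$-fold circles have become the single rest point $p=0$.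

\section{Immortal solutions and the linearized picture}\label{sec:immortal}

\subsection{Immortal solutions approach the multiple circle}
Where $a(p)>0$, put
\[
J(p)=-\tfrac12\log\big(4\pi Na(p)\big).
\]
For the profile of a curve, $J=\log(L/\sqrt{4\pi NA})$ compares the length with that of the $N$-fold circle of equal area. By Lemma~\ref{lem:area}, $J$ is continuous on the open set $\{a>0\}\subset Y$.

\begin{proposition}\label{prop:immortal}
Let $\gamma$ be an immortal solution with reduction $p$. Then $\tau_T=\infty$, $A>0$, the length decreases to $L_\infty=\sqrt{4\pi NA}$, and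
\[
J(p(\tau))=\int_\tau^\infty\|p(\tau')\|_Y^2\,d\tau'\longrightarrow0\qquad(\tau\to\infty).
\]
\end{proposition}

\begin{proof}
Let $L_0=L(0)$. By \eqref{eq:L}, $L\le L_0$, so $\tau\ge L_0^{-2m-2}t\to\infty$. Also by \eqref{eq:L}, $\int_0^\infty\|p\|_Y^2\,dt\le L_0^{2m+2}/(2m+2)$; as the time interval is infinite, $\|p\|_Y\to0$ along a sequence $t_n\to\infty$. Since $\|p\|_0\le\|p\|_Y$, \eqref{eq:area} gives $4\pi NA/L(t_n)^2\to1$. As $A$ is constant, $A>0$ and $L(t_n)^2\to4\pi NA$; as $L$ is monotone, $L\to L_\infty$. Now $J(p(\tau))=\log(L/L_\infty)$, and we integrate $(\log L)_\tau=-\|p\|_Y^2$ from $\tau$ to $\infty$.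
\end{proof}

The point of the identity is that the total future dissipation of an immortal solution is a continuous function of its present state. It also gives a blowup criterion.

\begin{corollary}\label{cor:static}
If $\gamma_0\in\mathcal{C}_N$ has $A\le0$ or $L^2<4\pi NA$, then $T<\infty$.
\end{corollary}

\begin{proof}
An immortal solution has $A>0$ and $L(0)\ge L_\infty$.
\end{proof}

By \eqref{eq:support}, for $N\ge2$, $0<j<N$ and small $\eta\ne0$ the curves $\gamma_\eta$ of Example~\ref{ex:support} blow up in finite time, for every $m$. This proves Theorem~\ref{thm:A} when $\gamma_0(y)=e^{2\pi iNy}$. It gives nothing when $L^2>4\pi NA>0$, because these inequalities persist under small perturbations of $\gamma_0$. For such a curve the instability is met only at late times, near the circle, and a perturbation of the data has to be carried there by the flow.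

\subsection{The argument for the linearized equation}\label{sec:linear}
Since $v$ has mean zero, the part of $f(p)$ that is linear in $p$ is $\partial_x\big(2\pi N\,\partial_x^{-1}(2\pi Nv)\big)=(2\pi N)^2v$. So the linearization of \eqref{eq:p} at $p=0$ is diagonal in Fourier modes: $q_j'=\beta_jq_j$ with
\begin{equation}\label{eq:beta}
\beta_j=-(2\pi j)^{2m+2}+(2\pi N)^2(2\pi j)^{2m}=(2\pi j)^{2m+2}\,\frac{N^2-j^2}{j^2}.
\end{equation}
The sign is that of $N^2-j^2$, as in \eqref{eq:support}. For $N=2$, $m=0$ we get $\beta_{\pm1}=12\pi^2$, $\beta_{\pm2}=0$, $\beta_{\pm3}=-20\pi^2$: the modes $\pm1$ grow, the modes $\pm2$ are neutral but are removed by \eqref{eq:G0}, and all others decay. In general the quotient $|N^2-j^2|/j^2$ is positive for $j\ne0,\pm N$ and tends to $1$, so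
\begin{equation}\label{eq:gap}
\mu:=\inf_{j\ne0,\pm N}\frac{|N^2-j^2|}{j^2}>0,\qquad|\beta_j|\ge\mu(2\pi|j|)^{2m+2}\quad(j\ne0,\pm N).
\end{equation}
Define the continuous quadratic form
\begin{equation}\label{eq:Lambda}
\Lambda(q)=\sum_{|j|>N}|q_j|^2-\sum_{0<|j|<N}|q_j|^2,\qquad|\Lambda(q)|\le\|q\|_0^2 .
\end{equation}
The open cone $\{\Lambda<0\}$ consists of the vectors whose unstable part outweighs the stable part.

Let $q$ be the difference of two solutions of the linearized equation in $T_0M$. Then $\frac{d}{d\tau}\Lambda(q)=-2\sum_j|\beta_j||q_j|^2\le-2\mu|\Lambda(q)|$. If $\Lambda(q)<0$ at some time $\tau_2$, then $|\Lambda(q)|$ grows exponentially afterwards, so the two solutions are not both bounded. To produce this situation by perturbing a bounded solution at an earlier time $\tau_0$, we need the propagator $q_j\mapsto e^{\beta_j(\tau_2-\tau_0)}q_j$ to hit the cone. The propagator is not onto, since its range consists of smooth functions. But the range contains all trigonometric polynomials in $T_0M$, so it is dense, and a dense set meets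 an open cone as soon as the cone is nonempty, that is, as soon as $N\ge2$.

The proof of Theorem~\ref{thm:A} runs the same way, by contradiction: we assume that all curves near $\gamma_0$ are immortal. Three things have to be supplied.
\begin{enumerate}
\item \emph{Trapping} (Lemma~\ref{lem:trap}). After one and the same time $\tau_2$, the given solution and its perturbations stay uniformly close to $p=0$. Proposition~\ref{prop:immortal} gives only an integral bound, and only for immortal solutions.
\item \emph{The cone inequality} (Lemma~\ref{lem:cone}) for the difference of two solutions of \eqref{eq:p} near $p=0$. There the neutral modes $\pm N$ of the difference are small but not zero.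
\item \emph{Dense range} (Lemma~\ref{lem:dense}) for the linearization along a solution that starts far from the circle, where no formula is available.
\end{enumerate}

\section{The semiflow}\label{sec:semiflow}

We solve \eqref{eq:p} for data in $Y=H^m_0$. The choice of space is dictated by \eqref{eq:L}: the dissipation is $\|p\|_Y^2$, so an integral bound on it provides times at which $p$ is small in $Y$, and well-posedness in $Y$ propagates this smallness. It is possible because $f$ loses at most $2m+1$ derivatives on $Y$, fewer than the order $2m+2$ of $B$.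

\subsection{The nonlinearity}
We recall the product rule in Sobolev spaces on the circle: \emph{if $r>\frac12$ and $|\rho|\le r$, multiplication extends to a bounded bilinear map $H^r\times H^\rho\to H^\rho$.} For $\rho=r$ this is the algebra property, for $\rho=0$ it is the embedding $H^r\subset C^0$, for $0<\rho<r$ it follows by interpolation, and for $\rho<0$ by duality. A \emph{continuous polynomial} between Banach spaces is a finite sum of maps $p\mapsto\Phi_n(p,\dots,p)$ with $\Phi_n$ bounded and $n$-linear. Such a map and its derivative are bounded on bounded sets; in particular it is Lipschitz on bounded sets.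

\begin{lemma}\label{lem:f}
The map $f$ extends to a continuous polynomial $f:Y\to X$ of degree at most $3$ with $f(0)=0$ and $f'(0)q=(2\pi N)^2(-1)^m\partial_x^{2m}q$. There is $C_f$ such that, for $\|p\|_Y,\|\tilde p\|_Y\le1$,
\[
\|f(\tilde p)-f(p)-f'(0)(\tilde p-p)\|_X\le C_f\big(\|p\|_Y+\|\tilde p\|_Y\big)\|\tilde p-p\|_Y .
\]
\end{lemma}

\begin{proof}
We have $f(p)=\mathcal{F}(2\pi N+p,\,2\pi N+p,\,p)$ with $\mathcal{F}(\kappa_1,\kappa_2,p)=\partial_x\big(\kappa_1\partial_x^{-1}(\kappa_2v)\big)$ and $v=(-1)^m\partial_x^{2m}p$. We show that the trilinear map $\mathcal{F}:H^m\times H^m\times Y\to X$ is bounded. If $m=0$: $\kappa_2v\in L^1$, so $w=\partial_x^{-1}(\kappa_2v)\in C^0$, $\kappa_1w\in L^2$, and its derivative is in $H^{-1}_0$. If $m\ge1$: $v\in H^{-m}$, so $\kappa_2v\in H^{-m}$ by the product rule, $w\in H^{1-m}\subset H^{-m}$, $\kappa_1w\in H^{-m}$, and its derivative is in $H_0^{-m-1}$. Each step is bounded. The linear part was computed in Section~\ref{sec:linear}. The remainder $f-f'(0)$ is a sum of a quadratic and a cubic term, and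 replacing $p$ by $\tilde p$ one argument at a time gives $\|\Phi_n(\tilde p,\dots,\tilde p)-\Phi_n(p,\dots,p)\|_X\le n\|\Phi_n\|\max(\|p\|_Y,\|\tilde p\|_Y)^{n-1}\|\tilde p-p\|_Y$.
\end{proof}

\subsection{Mild solutions}
For $\mathrm{Re}\,\lambda>0$ let $e^{-\lambda B}$ be the Fourier multiplier $e^{-\lambda(2\pi j)^{2m+2}}$, acting on the complexified spaces when $\lambda$ is not real. Since $\sup_{\xi>0}\xi^\vartheta e^{-\xi\rho}=(\vartheta/e\rho)^\vartheta\le\rho^{-\vartheta}$ for $0<\vartheta\le1$ and $\rho>0$,
\begin{equation}\label{eq:smoothing}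
\|e^{-\lambda B}g\|_{r+\vartheta(2m+2)}\le(\mathrm{Re}\,\lambda)^{-\vartheta}\|g\|_r\qquad(r\in\mathbb{R},\ 0\le\vartheta\le1).
\end{equation}
In particular $\|e^{-\lambda B}\|_{Y\to Y}\le1$ and $\|e^{-\lambda B}\|_{X\to Y}\le(\mathrm{Re}\,\lambda)^{-\alpha}$ with $\alpha=\frac{2m+1}{2m+2}<1$.

A \emph{mild solution} of \eqref{eq:p} on $[0,\lambda]$ with datum $p_0\in Y$ is a function $p\in C([0,\lambda];Y)$ with
\begin{equation}\label{eq:mild}
p(\tau)=e^{-\tau B}p_0+\int_0^\tau e^{-(\tau-s)B}f(p(s))\,ds\qquad(0\le\tau\le\lambda).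
\end{equation}
We shall need analytic dependence on time. To obtain it we rescale $[0,\lambda]$ to the fixed interval $[0,1]$, which turns the time $\lambda$ into a parameter of the equation. Let $Z_Y=C([0,1];Y)$, $Z_X=C([0,1];X)$, and
\[
(\mathcal{E}_\lambda y)(\sigma)=e^{-\lambda\sigma B}y,\qquad(K_\lambda g)(\sigma)=\lambda\int_0^\sigma e^{-\lambda rB}g(\sigma-r)\,dr\qquad(0\le\sigma\le1).
\]
The substitution $\tau=\lambda\sigma$, $s=\lambda(\sigma-r)$ shows that $p$ is a mild solution on $[0,\lambda]$ if and only if $u(\sigma)=p(\lambda\sigma)$ belongs to $Z_Y$ and solves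
\begin{equation}\label{eq:fixed}
\Phi(\lambda,p_0,u):=u-\mathcal{E}_\lambda p_0-K_\lambda f(u)=0 .
\end{equation}
For $\xi\ge0$ let $|z|_\xi=\sup_\sigma e^{-\xi\sigma}\|z(\sigma)\|$; this is an equivalent norm on $Z_Y$ and on $Z_X$. Put $\iota(\xi)=\int_0^1r^{-\alpha}e^{-\xi r}dr$. Then $\iota(0)=1/(1-\alpha)$ and $\iota(\xi)\to0$ as $\xi\to\infty$.

\begin{lemma}\label{lem:linear}
For $\mathrm{Re}\,\lambda>0$ the operators $\mathcal{E}_\lambda:Y\to Z_Y$ and $K_\lambda:Z_X\to Z_Y$ are bounded, with $|\mathcal{E}_\lambda y|_0\le\|y\|_Y$ and $|K_\lambda g|_\xi\le|\lambda|(\mathrm{Re}\,\lambda)^{-\alpha}\iota(\xi)\,|g|_\xi$. Near each $\lambda_0$ with $\mathrm{Re}\,\lambda_0>0$ they are sums of power series in $\lambda-\lambda_0$ that converge in operator norm.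
\end{lemma}

\begin{proof}
The bounds on the values at each $\sigma$ follow from \eqref{eq:smoothing}; for $K_\lambda$ write $e^{-\xi\sigma}=e^{-\xi r}e^{-\xi(\sigma-r)}$. Let $\Pi_n$ be the projection onto the modes $|j|\le n$. The functions $\mathcal{E}_\lambda\Pi_ny$ and $K_\lambda\Pi_ng$ involve finitely many modes; expanding the exponentials shows that they lie in $Z_Y$ and are entire $Z_Y$-valued functions of $\lambda$. We have $\Pi_ny\to y$ in $Y$. Also $\Pi_ng\to g$ in $Z_X$, because the $\Pi_n$ have norm at most $1$ and converge pointwise, hence uniformly on the compact set $g([0,1])$. By the bounds, $\mathcal{E}_\lambda\Pi_ny\to\mathcal{E}_\lambda y$ and $K_\lambda\Pi_ng\to K_\lambda g$ uniformly in $\sigma$ and locally uniformly in $\lambda$. So the limits lie in $Z_Y$, are continuous in $\lambda$, and satisfy Cauchy's integral formula in $Z_Y$. Let $\mathcal{O}_\lambda$ be either family, bounded by $C$ on a circle $|\zeta-\lambda_0|=\rho$ with $\rho<\mathrm{Re}\,\lambda_0$. The operators $\mathcal{O}^{(n)}z=\frac1{2\pi i}\oint(\zeta-\lambda_0)^{-n-1}\mathcal{O}_\zeta z\,d\zeta$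 have norm at most $C\rho^{-n}$, and Cauchy's formula gives $\mathcal{O}_\lambda=\sum_n(\lambda-\lambda_0)^n\mathcal{O}^{(n)}$ for $|\lambda-\lambda_0|<\rho$.
\end{proof}

\begin{lemma}\label{lem:mild}
For each $p_0\in Y$ there is a unique maximal mild solution $S^\tau p_0$, $0\le\tau<\tau_{\max}(p_0)$, and $S^{a+b}p_0=S^bS^ap_0$ for $a+b<\tau_{\max}(p_0)$. If $S^\tau p_0$ is bounded in $Y$ on $[0,\tau_{\max})$, then $\tau_{\max}=\infty$. A smooth solution of \eqref{eq:p} with mean zero, in particular a reduction, satisfies $p(\tau)=S^\tau p(0)$ on its interval of definition.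
\end{lemma}

\begin{proof}
\emph{Existence.} Let $\|p_0\|_Y\le R$ and let $C_R$ bound both $\|f\|_X$ and the Lipschitz constant of $f$ on the ball of radius $R+1$ in $Y$. Choose $\lambda_R>0$ with $C_R\lambda_R^{1-\alpha}\iota(0)\le\frac12$. By Lemma~\ref{lem:linear}, $u\mapsto\mathcal{E}_{\lambda_R}p_0+K_{\lambda_R}f(u)$ maps the ball $|u|_0\le R+1$ of $Z_Y$ into itself and is a contraction. So there is a mild solution on $[0,\lambda_R]$, and $\lambda_R$ depends only on $R$.

\emph{Uniqueness.} If $u,\tilde u$ solve \eqref{eq:fixed} and $C$ is a Lipschitz constant of $f$ on a ball containing their values, then $|u-\tilde u|_\xi\le C\lambda^{1-\alpha}\iota(\xi)|u-\tilde u|_\xi$. Taking $\xi$ large gives $u=\tilde u$.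

\emph{Restarting.} Splitting the integral in \eqref{eq:mild} at $s=a$ shows that $p\in C([0,a+b];Y)$ is a mild solution if and only if it is one on $[0,a]$ and $p(a+\cdot)$ is one on $[0,b]$ with datum $p(a)$. This gives the maximal solution on a half-open interval and the semigroup law. If the solution is bounded by $R$, it can be restarted at any time of its interval of existence and continued for the further time $\lambda_R$, so $\tau_{\max}=\infty$.

\emph{Smooth solutions.} Each mode satisfies $p_j'=-(2\pi j)^{2m+2}p_j+f(p)_j$, and variation of constants gives \eqref{eq:mild} mode by mode.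
\end{proof}

\subsection{Analyticity and trapping}
A map between open subsets of real Banach spaces is \emph{analytic} if near each point it is the sum of a series $\sum_n\Phi_n(h,\dots,h)$ with bounded $n$-linear $\Phi_n$ and $\sum_n\|\Phi_n\|\rho^n<\infty$ for some $\rho>0$. Continuous polynomials and bounded multilinear maps are analytic, and so are compositions and derivatives of analytic maps. The analytic implicit function theorem says: if $\Phi$ is analytic, $\Phi(\pi_0,u_0)=0$ and $D_u\Phi(\pi_0,u_0)$ is an isomorphism, then there is an analytic map $\pi\mapsto u(\pi)$ near $\pi_0$ with $u(\pi_0)=u_0$ and $\Phi(\pi,u(\pi))=0$.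

\begin{lemma}\label{lem:analytic}
The set $\mathcal{D}=\{(\lambda,p_0):\ 0<\lambda<\tau_{\max}(p_0)\}$ is open in $(0,\infty)\times Y$. The path $u=u(\lambda,p_0)\in Z_Y$, $u(\sigma)=S^{\lambda\sigma}p_0$, and in particular $S^\lambda p_0\in Y$, are analytic functions of $(\lambda,p_0)\in\mathcal{D}$. For $y\in Y$ we have $DS^\lambda(p_0)y=z(1)$, where $z\in Z_Y$ solves
\begin{equation}\label{eq:variational}
z=\mathcal{E}_\lambda y+K_\lambda f'(u)z .
\end{equation}
\end{lemma}

\begin{proof}
A mild solution on the closed interval $[0,\lambda]$ can be continued, so $\Phi(\lambda,p_0,u)=0$ holds if and only if $(\lambda,p_0)\in\mathcal{D}$ and $u=u(\lambda,p_0)$. The map $\Phi$ is analytic on $(0,\infty)\times Y\times Z_Y$: the operators $\mathcal{E}_\lambda$ and $K_\lambda$ are analytic in $\lambda>0$ by Lemma~\ref{lem:linear} (for real $\lambda_0$ the Taylor coefficients preserve the real subspaces, being limits of real difference quotients), applying an operator to a vector is a bounded bilinear map, and $u\mapsto f(u)$ is a continuous polynomial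 $Z_Y\to Z_X$. Next, $D_u\Phi=I-K_\lambda f'(u)$. With $C=\sup_\sigma\|f'(u(\sigma))\|_{Y\to X}$, the operator $K_\lambda f'(u)$ has norm at most $C\lambda^{1-\alpha}\iota(\xi)$ with respect to $|\cdot|_\xi$, which is less than $1$ for large $\xi$. So $D_u\Phi$ is invertible by the Neumann series. The implicit function theorem produces, near any point of $\mathcal{D}$, an analytic family of zeros of $\Phi$; by the first sentence the nearby points lie in $\mathcal{D}$ and the family is $u(\lambda,p_0)$. Differentiating $\Phi(\lambda,p_0,u(\lambda,p_0))=0$ in $p_0$ in the direction $y$ gives \eqref{eq:variational} for $z=D_{p_0}u\,y$, and $S^\lambda p_0=u(1)$.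
\end{proof}

\begin{lemma}[Trapping]\label{lem:trap}
For every $\epsilon>0$ there is $\delta>0$ with the following property. If $p$ is a reduction of an immortal solution and $J(p(\tau_1))<\delta^2$, then $\|p(\tau)\|_Y<\epsilon$ for all $\tau\ge\tau_1+1$.
\end{lemma}

\begin{proof}
Since $f(0)=0$, we have $S^\tau0=0$ and $(1,0)\in\mathcal{D}$. By Lemma~\ref{lem:analytic} there is $\delta>0$ such that $\|p_0\|_Y\le\delta$ implies $\|S^hp_0\|_Y<\epsilon$ for $0\le h\le1$. Let $\tau\ge\tau_1+1$. By Proposition~\ref{prop:immortal}, $\int_{\tau-1}^\tau\|p\|_Y^2\,d\tau'\le J(p(\tau_1))<\delta^2$. So $\|p(\tau')\|_Y<\delta$ for some $\tau'\in[\tau-1,\tau]$, and $p(\tau)=S^{\tau-\tau'}p(\tau')$.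
\end{proof}

\section{The unstable cone}\label{sec:cone}

At time $\tau_2$ the given solution $p$ is small but fixed, while the perturbation is of size $\eta\to0$, much smaller than $p$. So it is not enough to compare one solution with the circle; we have to estimate the difference of two small solutions, and this is why Lemma~\ref{lem:f} is a Lipschitz estimate with a small constant. The form $\Lambda$ does not see the modes $\pm N$, and the linear part does not damp them; they are controlled by the closing condition.

\begin{lemma}[Cone inequality]\label{lem:cone}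
There is $\epsilon_1\in(0,1]$, depending only on $m$ and $N$, with the following property. Let $p,\tilde p$ be smooth solutions of \eqref{eq:p} on $[\tau_2,\infty)$ with values in $M$ and with $\|p\|_Y,\|\tilde p\|_Y\le\epsilon_1$ for all $\tau\ge\tau_2$. Then $q=\tilde p-p$ satisfies $\frac{d}{d\tau}\Lambda(q)\le-\mu|\Lambda(q)|$ for $\tau\ge\tau_2$, and $\Lambda(q(\tau_2))\ge0$.
\end{lemma}

\begin{proof}
Let $\epsilon\le1$ bound both norms. By \eqref{eq:p}, \eqref{eq:beta} and Lemma~\ref{lem:f},
\[
q_j'=\beta_jq_j+R_j,\qquad R=f(\tilde p)-f(p)-f'(0)q,\qquad\|R\|_{-m-1}\le2C_f\epsilon\|q\|_m\le2C_f\epsilon\|q\|_{m+1}.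
\]
Let $d_j=1$ for $|j|>N$, $d_j=-1$ for $0<|j|<N$, and $d_{\pm N}=0$; then $\Lambda(q)=\sum d_j|q_j|^2$ and $d_j\beta_j=-|\beta_j|$. Since $\Lambda$ is a bounded quadratic form on $L^2$ and $\tau\mapsto q(\tau)$ is $C^1$ into $L^2$, we have $\Lambda(q)'=2\,\mathrm{Re}\sum d_j\overline{q_j}q_j'$. Let $q^\perp$ be $q$ with the modes $\pm N$ removed. By \eqref{eq:gap} and the Cauchy--Schwarz inequality $\sum|R_j||q_j|\le\|R\|_{-m-1}\|q\|_{m+1}$,
\begin{equation}\label{eq:cone1}
\Lambda(q)'\le-2\sum_{j\ne0}|\beta_j||q_j|^2+2\sum_{j\ne0}|R_j||q_j|\le-2\mu\|q^\perp\|_{m+1}^2+4C_f\epsilon\|q\|_{m+1}^2 .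
\end{equation}

\emph{The modes $\pm N$.} For real $a,b$,
\[
|e^{ia}-e^{ib}-i(a-b)|=\Big|\int_b^a(e^{is}-1)\,ds\Big|\le(|a|+|b|)\,|a-b| .
\]
From $G(\tilde p)=G(p)=0$ we get $\int_0^1e^{2\pi iNx}(e^{i\tilde P}-e^{iP})\,dx=0$. Since $Q=\tilde P-P$, the inequality above and \eqref{eq:primitive} give
\[
\frac{|q_{-N}|}{2\pi N}=\Big|\int_0^1e^{2\pi iNx}\,iQ\,dx\Big|\le\int_0^1\big|e^{i\tilde P}-e^{iP}-iQ\big|\,dx\le\big(\|P\|_\infty+\|\tilde P\|_\infty\big)\|Q\|_0\le2\epsilon\,\frac{\|q\|_0}{2\pi}.
\]
So $|q_N|=|q_{-N}|\le2N\epsilon\|q\|_0$, and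
\[
\|q\|_{m+1}^2-\|q^\perp\|_{m+1}^2=2(2\pi N)^{2m+2}|q_N|^2\le C'\epsilon^2\|q\|_{m+1}^2,\qquad C'=8N^2(2\pi N)^{2m+2}.
\]

\emph{Conclusion.} Choose $\epsilon_1\le1$ with $-2\mu(1-C'\epsilon_1^2)+4C_f\epsilon_1\le-\mu$. Then \eqref{eq:cone1} and \eqref{eq:Lambda} give $\Lambda(q)'\le-\mu\|q\|_{m+1}^2\le-\mu|\Lambda(q)|$. Suppose $\Lambda(q(\tau_2))<0$. As $\Lambda(q)$ is nonincreasing, it stays negative, so $\Lambda(q)'\le\mu\Lambda(q)$ and $\Lambda(q(\tau))\le\Lambda(q(\tau_2))e^{\mu(\tau-\tau_2)}\to-\infty$. This contradicts $|\Lambda(q)|\le\|q\|_Y^2\le4\epsilon_1^2$.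
\end{proof}

The cone must contain directions that keep the curve closed. This is the only place where $N\ge2$ is used; for $N=1$ the form $\Lambda$ is nonnegative and the cone is empty.

\begin{lemma}\label{lem:unstable}
Let $N\ge2$. There is $\epsilon_2>0$ such that for every $p\in M$ with $\|p\|_Y\le\epsilon_2$ there is $e\in T_pM$ with $\Lambda(e)<0$.
\end{lemma}

\begin{proof}
Let $F_N$ be the span of $\cos2\pi Nx$ and $\sin2\pi Nx$. By \eqref{eq:G0}, $G'(0)$ sends these two functions to $-\frac1{4\pi N}$ and $-\frac i{4\pi N}$, so $G'(0):F_N\to\mathbb{C}$ is a real-linear isomorphism. Since $G'$ is continuous, the same holds for $G'(p)$ when $\|p\|_Y\le\epsilon_2$ and $\epsilon_2$ is small. Choose $e_N\in F_N$ with $G'(p)e_N=-G'(p)\cos2\pi x$ and put $e=\cos2\pi x+e_N\in T_pM$. Because $1<N$ and $d_{\pm N}=0$, we get $\Lambda(e)=-\frac14-\frac14=-\frac12$.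
\end{proof}

\section{Dense range of the linearized semiflow}\label{sec:dense}

For an ordinary differential equation the derivative of the flow map is invertible, because the flow can be run backward. For \eqref{eq:p} this is not available. We argue by duality: let $\ell$ be a functional that annihilates the range of the linearized propagator from time $\tau_0$ to time $\tau_2$. Every perturbation made before $\tau_0$ passes through time $\tau_0$, so $\ell$ annihilates the range of the propagator from $s$ to $\tau_2$ for all $s<\tau_0$. Analyticity in $s$ carries this to all $s<\tau_2$, where the propagator tends to the identity.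

\begin{lemma}[Dense range]\label{lem:dense}
Let $p(s)=S^sp(0)$ and $0<\tau_0<\tau_2<\tau_{\max}(p(0))$. Then $\Psi:=DS^{\tau_2-\tau_0}(p(\tau_0)):Y\to Y$ has dense range. If moreover $p(\tau_0),p(\tau_2)\in M$ and $\Psi(T_{p(\tau_0)}M)\subset T_{p(\tau_2)}M$, then $\Psi(T_{p(\tau_0)}M)$ is dense in $T_{p(\tau_2)}M$.
\end{lemma}

\begin{proof}
By the Hahn--Banach theorem it suffices for the first claim to show that a bounded linear functional $\ell$ on $Y$ vanishing on $\Psi(Y)$ is zero. Fix $y\in Y$ and put
\[
\chi(s)=\ell\big(DS^{\tau_2-s}(p(s))\,y\big),\qquad0<s<\tau_2 .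
\]
By Lemma~\ref{lem:analytic}, $s\mapsto p(s)=S^sp(0)$ is analytic on $(0,\tau_2)$ and $(\lambda,p_0)\mapsto DS^\lambda(p_0)y$ is analytic on $\mathcal{D}$, which contains $(\tau_2-s,p(s))$. So $\chi$ is a real-analytic function on $(0,\tau_2)$. For $0<s<\tau_0$ we have $S^{\tau_2-s}=S^{\tau_2-\tau_0}\circ S^{\tau_0-s}$ on a neighborhood of $p(s)$ and $S^{\tau_0-s}p(s)=p(\tau_0)$. The chain rule gives $DS^{\tau_2-s}(p(s))y=\Psi\,DS^{\tau_0-s}(p(s))y$, so $\chi(s)=0$. An analytic function on an interval that vanishes on a subinterval is zero; hence $\chi\equiv0$ on $(0,\tau_2)$.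

Let $h=\tau_2-s\downarrow0$, and let $z$ solve \eqref{eq:variational} with $\lambda=h$ and $u(\sigma)=p(s+h\sigma)$. With $C=\iota(0)\sup_{[0,\tau_2]}\|f'(p)\|_{Y\to X}$, Lemma~\ref{lem:linear} gives $|K_hf'(u)z|_0\le Ch^{1-\alpha}|z|_0$. So $|z|_0\le2\|y\|_Y$ when $Ch^{1-\alpha}\le\frac12$, and then $\|z(1)-e^{-hB}y\|_Y\le2Ch^{1-\alpha}\|y\|_Y$. Since $e^{-hB}y\to y$ in $Y$, we obtain $DS^h(p(s))y=z(1)\to y$ and $\ell(y)=\lim\chi(s)=0$.

For the second claim write $Y=T_{p(\tau_0)}M\oplus F$ with $\dim F=2$ (Lemma~\ref{lem:tangent}), and let $W$ be the closure of $\Psi(T_{p(\tau_0)}M)$. The sum of a closed subspace and a finite-dimensional subspace is closed, so $W+\Psi(F)$ is closed. It contains the dense set $\Psi(Y)$, so it equals $Y$, and $\dim Y/W\le2$. On the other hand $W\subset T_{p(\tau_2)}M$, which is closed of codimension exactly $2$. Hence $W=T_{p(\tau_2)}M$.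
\end{proof}

The hypothesis $\tau_0>0$ provides the interval $(0,\tau_0)$ on which $\chi$ is known to vanish. For this reason the proof below perturbs not $\gamma_0$ itself but the curve $\gamma(\cdot,t_*)$ at a small positive time.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Shrinking $U$, we may assume that it is open and contained in $\mathcal{C}_N$. Suppose, for a contradiction, that every curve in $U$ is immortal. Let $\gamma$ be the solution from $\gamma_0$, let $p$ be its reduction with initial phase $0$, and let $c(t)$ be the phase.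

\emph{Step 1: the times.} Since $\gamma$ is smooth up to $t=0$, we have $\gamma(\cdot,t)\to\gamma_0$ in $C^\infty$ as $t\to0$, so $\gamma_*:=\gamma(\cdot,t_*)\in U$ for some $t_*>0$. Let $\tau_0=\tau(t_*)>0$; then $p(\tau_0)$ is the profile of $\gamma_*$ with phase $c(t_*)$. Let $\epsilon_0=\min(\epsilon_1,\epsilon_2)$ with the constants of Lemmas~\ref{lem:cone} and~\ref{lem:unstable}, and let $\delta$ be given by Lemma~\ref{lem:trap} for $\epsilon=\epsilon_0$. As $\gamma_0$ is immortal, Proposition~\ref{prop:immortal} provides $\tau_1>\tau_0$ with $J(p(\tau_1))<\delta^2$. Put $\tau_2=\tau_1+1$ and $\Psi=DS^{\tau_2-\tau_0}(p(\tau_0))$. By Lemma~\ref{lem:trap}, $\|p(\tau)\|_Y<\epsilon_0$ for $\tau\ge\tau_2$.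

\emph{Step 2: the perturbed solutions.} Let $q\in C^\infty\cap T_{p(\tau_0)}M$, and let $\gamma^\eta$, $p^\eta$ be given by Lemma~\ref{lem:realize} for $\gamma_*$ and the phase $c(t_*)$. For small $|\eta|$ we have $\gamma^\eta\in U$, so $\gamma^\eta$ is immortal. Take the reduction of the solution from $\gamma^\eta$ with initial phase $c(t_*)$, and start its clock at $\tau_0$; this is harmless since \eqref{eq:p} is autonomous. By Propositions~\ref{prop:reduction} and~\ref{prop:immortal} and Lemma~\ref{lem:mild}, it is the function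
\[
\tilde p^{\,\eta}(\tau)=S^{\tau-\tau_0}p^\eta,\qquad\tau\ge\tau_0,
\]
which is a smooth solution of \eqref{eq:p} with values in $M$. Since $S^{\tau_2-\tau_0}$ is differentiable at $p(\tau_0)$,
\begin{equation}\label{eq:expansion}
\tilde p^{\,\eta}(\tau_2)-p(\tau_2)=\eta\,\Psi q+o(\eta)\quad\text{in }Y .
\end{equation}

\emph{Step 3: $\Psi$ respects the tangent spaces.} Inserting \eqref{eq:expansion} in $G(\tilde p^{\,\eta}(\tau_2))-G(p(\tau_2))=0$ gives $\eta\,G'(p(\tau_2))\Psi q+o(\eta)=0$, so $\Psi q\in T_{p(\tau_2)}M$. Smooth vectors are dense in $T_{p(\tau_0)}M$ by Lemma~\ref{lem:tangent}, so $\Psi(T_{p(\tau_0)}M)\subset T_{p(\tau_2)}M$. By Lemma~\ref{lem:dense} and the continuity of $\Psi$, the set $\Psi(C^\infty\cap T_{p(\tau_0)}M)$ is dense in $T_{p(\tau_2)}M$.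

\emph{Step 4: entering the cone.} Since $N\ge2$ and $\|p(\tau_2)\|_Y\le\epsilon_2$, Lemma~\ref{lem:unstable} gives $e\in T_{p(\tau_2)}M$ with $\Lambda(e)<0$. As $\Lambda$ is continuous on $Y$, Step~3 gives $q\in C^\infty\cap T_{p(\tau_0)}M$ with $\Lambda(\Psi q)<0$. Fix this $q$. By \eqref{eq:expansion}, for small $\eta\ne0$,
\begin{equation}\label{eq:negative}
\Lambda\big(\tilde p^{\,\eta}(\tau_2)-p(\tau_2)\big)=\eta^2\big(\Lambda(\Psi q)+o(1)\big)<0 .
\end{equation}

\emph{Step 5: the contradiction.} By Lemma~\ref{lem:analytic}, $\tilde p^{\,\eta}(\tau_1)=S^{\tau_1-\tau_0}p^\eta\to p(\tau_1)$ in $Y$ as $\eta\to0$. Since $J$ is continuous, $J(\tilde p^{\,\eta}(\tau_1))<\delta^2$ for small $\eta$. Since $\gamma^\eta$ is immortal, Lemma~\ref{lem:trap} gives $\|\tilde p^{\,\eta}(\tau)\|_Y<\epsilon_0$ for all $\tau\ge\tau_2$. Thus $p$ and $\tilde p^{\,\eta}$ satisfy the hypotheses of Lemma~\ref{lem:cone}, which yields $\Lambda(\tilde p^{\,\eta}(\tau_2)-p(\tau_2))\ge0$. This contradicts \eqref{eq:negative}. Hence $U$ contains a curve with $T<\infty$. \qed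

\section{Nowhere density of the immortal curves}\label{sec:proofB}

Let $\mathcal{I}_N\subset\mathcal{C}_N$ be the set of immortal curves. Theorem~\ref{thm:A} says that $\mathcal{I}_N$ has empty interior for $N\ge2$. A set with empty interior can still be dense, so we need some closedness. We show that $\mathcal{I}_N$ is closed near each of its points: trapping gives a bound on the reduction that passes to limits, and a bounded reduction prevents blowup of the curve.

\begin{lemma}[Continuation]\label{lem:continuation}
If $T<\infty$ and $\tau_T<\infty$, then the reduction $p$ is unbounded in $Y$ on $[0,\tau_T)$.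
\end{lemma}

\begin{proof}
Suppose $\|p\|_Y\le R$ on $[0,\tau_T)$. By \eqref{eq:L}, $L(0)e^{-R^2\tau_T}\le L\le L(0)$.

\emph{Higher norms of $p$.} We claim that $f$ maps bounded sets of $H^r_0$ to bounded sets of $H_0^{r-2m-1}$, for $r\ge m$ if $m\ge1$, and for $r=0$ or $r>\frac12$ if $m=0$. Let $w=\partial_x^{-1}(\kappa v)$. If $m\ge1$ and $r\ge m$, then $|r-2m|\le r$ and $|r-2m+1|\le r$, so the product rule gives $\kappa v\in H^{r-2m}$, $w\in H^{r-2m+1}$, $\kappa w\in H^{r-2m+1}$ and $f(p)\in H_0^{r-2m}\subset H_0^{r-2m-1}$. If $m=0$ and $r>\frac12$, then $\kappa v\in H^r$, $w\in H^{r+1}$, $\kappa w\in H^r$ and $f(p)\in H^{r-1}_0$. The case $m=r=0$ is Lemma~\ref{lem:f}. Now \eqref{eq:mild} and \eqref{eq:smoothing} with $\vartheta=\frac{2m+7/4}{2m+2}<1$ give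
\[
\|p(\tau)\|_{r+3/4}\le\|p(0)\|_{r+3/4}+\frac{\tau_T^{1-\vartheta}}{1-\vartheta}\,\sup_{s<\tau_T}\|f(p(s))\|_{r-2m-1},
\]
and $p(0)$ is smooth. So a bound in $H^r_0$ implies a bound in $H_0^{r+3/4}$. Starting from $r=m$, every exponent reached is admissible; the gain $\frac34$ is chosen so that for $m=0$ the first step passes $\frac12$. Hence all $x$-derivatives of $p$ are bounded.

\emph{Back to the curve.} Since $\partial_s^jk=L^{-j-1}\partial_x^j\kappa$ and $L$ is bounded below, all $\partial_s^jk$, and hence all $\partial_s^jV$ and $\partial_s^j(kV)$, are bounded on $\mathbb{S}^1\times[0,T)$. As $T<\infty$, the equation $\partial_t\log|\gamma_y|=-kV$ bounds $|\gamma_y|$ above and away from zero. Because $\partial_y=|\gamma_y|\partial_s$, the function $\partial_y^j(kV)$ is a polynomial in $\partial_s^i(kV)$, $i\le j$, and $\partial_y^i|\gamma_y|$, $i\le j-1$. So $\partial_t\partial_y^j\log|\gamma_y|=-\partial_y^j(kV)$ bounds all $y$-derivatives of $|\gamma_y|$, by induction on $j$. With $\gamma_y=|\gamma_y|e^{i\theta}$, $\theta_y=k|\gamma_y|$ and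 $|\gamma_t|=|V|$, the curve $\gamma$ and all its $y$-derivatives are bounded. The right side of \eqref{eq:flow} is a smooth function of finitely many $y$-derivatives of $\gamma$ and of $L=\int_0^1|\gamma_y|\,dy$ on the region where $|\gamma_y|$ and $L$ are bounded below. Differentiating \eqref{eq:flow} repeatedly therefore expresses each $\partial_t^l\partial_y^j\gamma$ through $y$-derivatives of $\gamma$ at the same time, and bounds it. Thus $\gamma$ extends smoothly to $t=T$, and $\gamma(\cdot,T)$ is immersed. Attach the solution that starts from $\gamma(\cdot,T)$. The left and right derivatives $\partial_t^l\partial_y^j\gamma$ at $T$ are given by the same expressions in $\gamma(\cdot,T)$, so they agree, and the joined family is a smooth solution beyond $T$. This contradicts the maximality of $T$.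
\end{proof}

For $\tilde\gamma_0\in\mathcal{C}_N$ let $\tilde p_0$ be its profile with phase $0$.

\begin{lemma}\label{lem:continuity}
The map $\tilde\gamma_0\mapsto\tilde p_0$ is continuous from $\mathcal{C}_N$ to $Y$.
\end{lemma}

\begin{proof}
Let $\gamma^n\to\gamma$ in $\mathcal{C}_N$, with maps $\phi_n,\phi$ as in Definition~\ref{def:profile}. Then $\phi_n\to\phi$ uniformly, and $|\phi_n^{-1}(x)-\phi^{-1}(x)|=|\phi^{-1}(\phi(\phi_n^{-1}(x)))-\phi^{-1}(\phi_n(\phi_n^{-1}(x)))|\le\|(\phi^{-1})'\|_\infty\|\phi-\phi_n\|_\infty$. The $j$-th derivative of $2\pi N$ plus the profile is $(L^{j+1}\partial_s^jk)\circ\phi^{-1}$, and the functions $L^{j+1}\partial_s^jk$ of $y$ for $\gamma^n$ converge uniformly to the continuous function for $\gamma$. So the profiles converge in $C^m$, hence in $Y$.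
\end{proof}

\begin{lemma}\label{lem:closed}
Every $\gamma_0\in\mathcal{I}_N$ has an open neighborhood $U\subset\mathcal{C}_N$ such that $\mathcal{I}_N\cap U$ is closed in $U$.
\end{lemma}

\begin{proof}
Take $\delta$ from Lemma~\ref{lem:trap} for $\epsilon=1$. Let $p$ be the reduction with initial phase $0$ of the solution from $\gamma_0$, choose $\tau_1>0$ with $J(p(\tau_1))<\delta^2$, and put $\tau_2=\tau_1+1$. By Lemmas~\ref{lem:analytic} and~\ref{lem:continuity} and the continuity of $a$, the conditions
\[
\tau_{\max}(\tilde p_0)>\tau_2,\qquad a(S^{\tau_1}\tilde p_0)>0,\qquad J(S^{\tau_1}\tilde p_0)<\delta^2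
\]
define an open neighborhood $U$ of $\gamma_0$ in $\mathcal{C}_N$. Let $\tilde\gamma_0\in U$ be the limit of a sequence $\tilde\gamma_0^n\in\mathcal{I}_N\cap U$.

The reduction of the solution from $\tilde\gamma_0^n$ is $S^\tau\tilde p_0^{\,n}$, and Lemma~\ref{lem:trap} gives $\|S^\tau\tilde p_0^{\,n}\|_Y<1$ for $\tau\ge\tau_2$. For $\tau_2\le\tau<\tau_{\max}(\tilde p_0)$ we have $S^\tau\tilde p_0^{\,n}\to S^\tau\tilde p_0$, so $\|S^\tau\tilde p_0\|_Y\le1$. On $[0,\tau_2]$ the path $S^\tau\tilde p_0$ is continuous. So it is bounded in $Y$, and it is global by Lemma~\ref{lem:mild}.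

Suppose the solution from $\tilde\gamma_0$ has $T<\infty$. Its reduction is $S^\tau\tilde p_0$ on $[0,\tau_T)$ and is bounded, so Lemma~\ref{lem:continuation} forces $\tau_T=\infty$. Then the value $\tau_1$ is attained at some $t<T$, where $A/L^2=a(S^{\tau_1}\tilde p_0)>0$; thus $A>0$. Since $A/L^2=a\le1/4\pi$ at all times, $L^2\ge4\pi A$ and $\tau_T=\int_0^TL^{-2m-2}dt\le T(4\pi A)^{-m-1}<\infty$, a contradiction. Hence $\tilde\gamma_0\in\mathcal{I}_N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\Omega$ be the union of the neighborhoods $U$ of Lemma~\ref{lem:closed} over all $\gamma_0\in\mathcal{I}_N$. It is open and contains $\mathcal{I}_N$. Let $\overline{\mathcal{I}_N}$ be the closure in $\mathcal{C}_N$. A point of $\overline{\mathcal{I}_N}\cap\Omega$ lies in some $U$ and is a limit of points of $\mathcal{I}_N\cap U$, so it lies in $\mathcal{I}_N$; thus $\overline{\mathcal{I}_N}\cap\Omega=\mathcal{I}_N$. Suppose a nonempty open set $O\subset\mathcal{C}_N$ were contained in $\overline{\mathcal{I}_N}$. Then $O$ meets $\mathcal{I}_N$,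 so $O\cap\Omega$ is a nonempty open set, and it is contained in $\overline{\mathcal{I}_N}\cap\Omega=\mathcal{I}_N$. This contradicts Theorem~\ref{thm:A}. So $\mathcal{I}_N$ is nowhere dense, and $\mathcal{C}_N\setminus\overline{\mathcal{I}_N}$ is an open dense subset of $\mathcal{C}_N$ consisting of curves with $T<\infty$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Miura}
Tatsuya Miura, \emph{Asymptotic circularity of immortal area-preserving curvature flows}, arXiv:2410.06183 (2024).
\end{thebibliography}
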